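\title{Flat discrete conformal metrics on the hexagonal triangulation of the plane}

\begin{abstract}
Take the standard hexagonal triangulation of the plane with unit edges and give each edge $ij$ the new length $e^{u_i+u_j}$, where $u$ is a real function on the vertices. We prove that if the new lengths form Euclidean triangles whose angles sum to $2\pi$ at every vertex, then $u$ is the restriction of a real affine function, as conjectured by Wu, Gu and Sun. No assumption on the angles or on completeness is made. The result holds for every translation invariant background metric and allows degenerate triangles. The proof compares $u$ with its translates through an energy estimate with a logarithmic cutoff. The energy loses coercivity on thin triangles; a local estimate, obtained by compactness and an analysis of configurations of degenerate triangles, makes up for the loss.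
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $\omega=\frac{1+\sqrt{-3}}2$. The \emph{standard hexagonal triangulation} $\mathcal T=(V,E,F)$ of $\mathbb C$ has vertex set $V=\mathbb Z+\mathbb Z\omega$; its edges join vertices at distance $1$, and its faces are the unit equilateral triangles with vertices in $V$. Six faces meet at each vertex. We write $f_i$ and $f_{ij}$ for the values of a function on vertices and on edges.

A \emph{PL metric} on $\mathcal T$ is a function $l:E\to\mathbb R_{>0}$ such that in each face $ijk$ the numbers $l_{ij},l_{jk},l_{ki}$ satisfy the strict triangle inequalities. Each face then becomes a Euclidean triangle, and the triangles glue to a surface that is locally Euclidean away from the vertices. The \emph{discrete Gaussian curvature} at $i\in V$ is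
\[
K_i=2\pi-\sum_{T\ni i}\theta_i^T ,
\]
where $\theta_i^T$ is the angle at $i$ of the face $T$; it measures how far the cone angle at $i$ is from $2\pi$. The metric is \emph{flat} if $K_i=0$ for all $i$. Two PL metrics $l,\tilde l$ are \emph{PL conformal} in the sense of Luo if $\tilde l=u*l$ for some \emph{conformal factor} $u:V\to\mathbb R$, where
\[
(u*l)_{ij}=e^{u_i+u_j}\,l_{ij}.
\]
We call $u:V\to\mathbb R$ \emph{affine} if $u(z)=\operatorname{Re}(az+b)$ on $V$ for some $a,b\in\mathbb C$; equivalently, $u$ is the restriction of a real affine function on $\mathbb R^2$.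

Which conformal changes of the equilateral metric $l_0\equiv1$ are flat? If $u$ is affine and $u*l_0$ is a PL metric, then $u*l_0$ is flat, because there are only two similarity classes of faces (Lemma~\ref{lem:affine}). Such a metric is not complete unless $u$ is constant (Proposition~\ref{prop:complete}). A conjecture of Wu, Gu and Sun, stated in \cite{DGM}, asserts that there are no other examples. We prove it.

\begin{theorem}\label{thm:conj}
Let $u:V\to\mathbb R$ be such that $u*l_0$ is a flat PL metric. Then $u$ is affine.
\end{theorem}

\subsection{Why one expects an affine function}\label{sec:why}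
The smooth counterpart of $u*l_0$ is the metric $e^{4u}|dz|^2$, which multiplies lengths by $e^{2u}$. Its Gaussian curvature is $-2e^{-4u}\Delta u$, so it is flat exactly when $u$ is harmonic. The discrete equation linearizes to the same condition. In the face $ijk$ of $u*l_0$ the side opposite $i$ has length $e^{u_j+u_k}=e^{u_i+u_j+u_k}e^{-u_i}$, so by the sine law $\log\sin\theta_i+u_i$ is the same at the three vertices. Replace $u$ by $\varepsilon u$ and differentiate at $\varepsilon=0$, where all angles are $\pi/3$: the number $\dot\theta_i/\sqrt3+u_i$ is the same at the three vertices. Since $\dot\theta_i+\dot\theta_j+\dot\theta_k=0$, this number is the mean $\bar u$ of $u$ over the face, and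
\begin{equation}\label{eq:lin}
\dot\theta_i=\sqrt3\,(\bar u-u_i)=\tfrac1{\sqrt3}\big((u_j-u_i)+(u_k-u_i)\big).
\end{equation}
Each edge at $i$ lies in two faces, so $\dot K_i=\frac2{\sqrt3}\sum_{j\sim i}(u_i-u_j)$, a multiple of the graph Laplacian.

Harmonic functions need not be affine: $\operatorname{Re}z^2$ is harmonic, also on the lattice, since $\sum_{\nu=0}^5\big((z+\omega^\nu)^2-z^2\big)=0$. So the rigidity in Theorem~\ref{thm:conj} cannot come from the curvature equation alone. It comes from the triangle inequalities. Together with flatness they bound $|u_i-u_j|$ on all edges (Lemma~\ref{lem:ring}), which is a bound on the gradient, and a harmonic function on the plane with bounded gradient is affine. Theorem~\ref{thm:conj} is a nonlinear discrete form of this Liouville theorem.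

\subsection{Degenerate triangles and the general theorem}
The gradient bound does not keep angles away from $0$ and $\pi$: there are flat metrics $u*l_0$ all of whose faces are arbitrarily thin (Example~\ref{ex:golden}). Limits of flat metrics can therefore contain collapsed triangles, and since the proof takes such limits, we admit collapsed triangles from the start.

A \emph{weak triangle} is a triple $s=(s_i,s_j,s_k)\in\mathbb R_{>0}^3$, indexed by three vertices, that satisfies the weak triangle inequalities; $s_i$ is the side opposite $i$. Its angles are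
\begin{equation}\label{eq:angle}
\theta_i=\arccos\frac{s_j^2+s_k^2-s_i^2}{2s_js_k}\in[0,\pi]
\end{equation}
and cyclically. The triangle is \emph{strict} if the three inequalities are strict. Otherwise $s_i=s_j+s_k$ for exactly one vertex $i$; we call the triangle \emph{degenerate at $i$}, and \eqref{eq:angle} gives $\theta_i=\pi$, $\theta_j=\theta_k=0$. In all cases the angles sum to $\pi$, are unchanged by rescaling $s$, and depend continuously on $s$.

The proof uses only the translation invariance of $l_0$. So fix $\ell_1,\ell_2,\ell_3>0$ satisfying the strict triangle inequalities, and let $\ell_{ij}$ equal $\ell_1,\ell_2,\ell_3$ according as $ij$ is parallel to $1$, $\omega$, $\omega-1$. Each face has one edge of each of the three lengths.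

\begin{definition}
A function $u:V\to\mathbb R$ is \emph{weakly flat} if in each face the lengths $e^{u_i+u_j}\ell_{ij}$ form a weak triangle and the angles at each vertex sum to $2\pi$.
\end{definition}

\begin{theorem}\label{thm:main}
Every weakly flat function is affine.
\end{theorem}

If $u*\ell$ is a flat PL metric, then $u$ is weakly flat; so Theorem~\ref{thm:conj} is contained in the case $\ell_1=\ell_2=\ell_3=1$. Theorem~\ref{thm:main} and Lemma~\ref{lem:affine} together give a classification.

\begin{corollary}\label{cor:class}
For $u:V\to\mathbb R$ put $A=e^{u(0)-u(1)}$ and $B=e^{u(0)-u(\omega)}$. Then $u*\ell$ is a flat PL metric if and only if $u$ is affine and both triples $(\ell_3,\ell_2A,\ell_1B)$ and $(\ell_3,\ell_2/A,\ell_1/B)$ satisfy the strict triangle inequalities. The function $u$ is weakly flat if and only if it is affine and both triples satisfy the weak triangle inequalities.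
\end{corollary}

\subsection{Plan}
Section~\ref{sec:weak} treats the affine examples and the gradient bound. Section~\ref{sec:model} gives a proof of the smooth Liouville theorem that survives discretization and isolates its three ingredients. They are supplied in Sections \ref{sec:tri}--\ref{sec:conj}, and Section~\ref{sec:cacc} assembles them. Section~\ref{sec:compl} discusses completeness and shows that the weak triangle inequalities cannot be dropped.

\section{Weakly flat functions}\label{sec:weak}

For $u:V\to\mathbb R$ and a face $T=ijk$ put
\[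
r_i=e^{-u_i},\qquad s_i=s_i^T=\ell_{jk}\,r_i\quad\text{(and cyclically)}.
\]
The side of $T$ opposite $i$ has length $\ell_{jk}e^{u_j+u_k}=e^{u_i+u_j+u_k}s_i$, so $T$ is similar to the triangle $s^T=(s_i,s_j,s_k)$. The gain is that $s_i$ depends on $u$ only through the single value $u_i$, and that the triangle inequalities are linear in $r$. Adding a constant to $u$ rescales every $s^T$ and changes no angle. Since $\ell$ is translation invariant, $u(\cdot+t)$ is weakly flat for every $t\in V$ when $u$ is. Two constants describe the background:
\[
L=\max_{a,b}\frac{\ell_a}{\ell_b}\ge1,\qquad \lambda=\max_{\{a,b,c\}=\{1,2,3\}}\frac{\ell_a}{\ell_b+\ell_c}<1 .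
\]
Translates of the face $(0,1,\omega)$ are \emph{up faces}, translates of $(1,\omega,1+\omega)$ are \emph{down faces}; every face is one or the other.

\begin{lemma}\label{lem:affine}
Let $u$ be affine, with $A,B$ as in Corollary~\ref{cor:class}. Every up face is similar to $(\ell_3,\ell_2A,\ell_1B)$, the sides being listed opposite the vertices $0,1,\omega$, and every down face is similar to $(\ell_1/B,\ell_2/A,\ell_3)$, listed opposite $1,\omega,1+\omega$. If both triples are weak triangles, then all angle sums equal $2\pi$.
\end{lemma}

\begin{proof}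
A translation changes $u$ by a constant, so a face is similar to each of its translates, with corresponding vertices. On $(0,1,\omega)$ the values of $r$ are proportional to $(1,A,B)$ and the opposite edges have $\ell$-lengths $\ell_3,\ell_2,\ell_1$. On $(1,\omega,1+\omega)$ the values of $r$ are proportional to $(A,B,AB)$ and the opposite edges have $\ell$-lengths $\ell_1,\ell_2,\ell_3$; divide $(\ell_1A,\ell_2B,\ell_3AB)$ by $AB$. A vertex lies in three up faces, once in the position of each of $0,1,\omega$, so these faces contribute the three angles of one triangle. The same holds for the three down faces, and the total is $2\pi$.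
\end{proof}

\begin{example}\label{ex:golden}
Let $\ell\equiv1$, let $\phi=\frac{1+\sqrt5}2$, and take $A=\phi^{-2}$, $B=\phi^{-1}$. From $\phi^{-1}+\phi^{-2}=1$ we get $1=A+B$ and $B=A+AB$, so the up faces $(1,A,B)$ and the down faces $(A,B,AB)$ are all degenerate, and $u$ is weakly flat. Increasing $A$ slightly makes both triangles strict. This gives flat PL metrics $u*l_0$ in which every face has an angle as close to $\pi$ as we like.
\end{example}

The gradient bound uses both hypotheses: the angle sum produces one face at $i$ in which the side $s_i$ is not small, and the triangle inequalities carry the bound around $i$.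

\begin{lemma}[Ring lemma]\label{lem:ring}
Let $H=2L^3+L^2+L$. If $u$ is weakly flat, then $r_j\le Hr_i$ for all adjacent vertices $i,j$. Consequently $|u_i-u_j|\le\log H$ on edges, and $s_a^T/s_b^T\le HL$ for any two vertices $a,b$ of a face $T$.
\end{lemma}

\begin{proof}
The six angles at $i$ sum to $2\pi$, so some face $ijk$ has $\theta_i\ge\pi/3$. If this face is degenerate, then $\theta_i=\pi$ and $s_i=s_j+s_k$. If it is strict and $\theta_i\le\pi/2$, the sine law gives $s_j,s_k\le s_i/\sin\theta_i\le\frac2{\sqrt3}s_i$. If it is strict and $\theta_i>\pi/2$, then $s_i$ is the longest side. In all cases $s_j,s_k\le2s_i$, hence $r_j,r_k\le2Lr_i$.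

If $iab$ is any face at $i$, then $s_b\le s_a+s_i$ gives $r_b\le L(r_a+r_i)$. In the cyclic order around $i$, two of the remaining four neighbors are next to $j$ or $k$, and satisfy $r\le L(2L+1)r_i$; each of the last two is next to one of these, and satisfies $r\le L\big(L(2L+1)+1\big)r_i=Hr_i$. Since $L\ge1$ we have $2L\le L(2L+1)\le H$.
\end{proof}

\section{The smooth model}\label{sec:model}

Let $u$ be harmonic on $\mathbb C$ with bounded gradient. We show that $u$ is affine by an argument that uses neither the mean value property nor the maximum principle.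

Let $\psi$ be a harmonic conjugate of $u$; then $|\nabla\psi|=|\nabla u|$ is bounded. Fix $t\in\mathbb C$ and put $w(z)=u(z+t)-u(z)$, $v(z)=\psi(z+t)-\psi(z)$. Then $v$ is bounded, and the Cauchy--Riemann equations give $dw\wedge dv=|\nabla w|^2\,dx\wedge dy$. For a compactly supported Lipschitz function $\varphi$, Stokes' theorem applied to $\varphi^2v\,dw$ and the Cauchy--Schwarz inequality give
\[
\int\varphi^2|\nabla w|^2=\int\varphi^2\,dw\wedge dv=\int v\,d(\varphi^2)\wedge dw\le2\|v\|_\infty\Big(\int|\nabla\varphi|^2\Big)^{1/2}\Big(\int\varphi^2|\nabla w|^2\Big)^{1/2}.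
\]
Hence $\int\varphi^2|\nabla w|^2\le4\|v\|_\infty^2\int|\nabla\varphi|^2$, a Caccioppoli inequality. Take $\varphi(z)=\chi_n(|z|)$ with
\begin{equation}\label{eq:chi}
\chi_n(x)=1\ \ (x\le n),\qquad \chi_n(x)=\frac{\log(n^2/x)}{\log n}\ \ (n\le x\le n^2),\qquad \chi_n(x)=0\ \ (x\ge n^2).
\end{equation}
Then $\int|\nabla\varphi|^2=\int_n^{n^2}\frac{2\pi x\,dx}{x^2\log^2n}=\frac{2\pi}{\log n}\to0$, so $\nabla w=0$. Thus $u(z+t)-u(z)$ is independent of $z$ for every $t$, and $u$ is affine.

The argument has three ingredients:
\begin{enumerate}
\item[(i)] a nonnegative energy density for the pair $u$, $u(\cdot+t)$;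
\item[(ii)] a bounded function $v$ through which the density can be integrated by parts;
\item[(iii)] control of $|\nabla w|^2$ by the density.
\end{enumerate}
For weakly flat functions, (i) and (ii) have exact analogs (Sections \ref{sec:tri} and \ref{sec:conj}). Ingredient (iii) is an identity in the smooth case and fails face by face in the discrete case. Its substitute (Section~\ref{sec:local}) is the core of the proof.

\section{The energy of a pair of triangles}\label{sec:tri}

Let $s,s'$ be weak triangles on the same three vertices, with angles $\theta,\theta'$. Put $\delta\theta_i=\theta_i'-\theta_i$, $w_i=-\log(s_i'/s_i)$, and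
\[
D(s,s')=\sum_i\delta\theta_i\,(\log s_i'-\log s_i)=-\sum_i\delta\theta_i\,w_i .
\]
The function $D$ is continuous. Since $\sum_i\delta\theta_i=0$, it is unchanged when $s$ or $s'$ is rescaled. Near the equilateral triangle, \eqref{eq:lin} gives $\delta\theta_i\approx\sqrt3(\bar w-w_i)$ and hence $D\approx\sqrt3\sum_i(w_i-\bar w)^2=\frac1{\sqrt3}\sum_{ij}(w_i-w_j)^2$, the sum over the three edges. So $D$ is a nonlinear version of the Dirichlet energy of $w$.

\subsection{An integral formula}
Let $s,s'$ be strict. By the sine law $\log s_i-\log\sin\theta_i$ does not depend on $i$, so $D=\sum_i\delta\theta_i(\log\sin\theta_i'-\log\sin\theta_i)$. The segment $\theta^t=(1-t)\theta+t\theta'$ stays in the open simplex $\Sigma=\{\theta_i>0,\ \sum\theta_i=\pi\}$, and $\frac d{dt}\log\sin\theta_i^t=\delta\theta_i\cot\theta_i^t$. Therefore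
\begin{equation}\label{eq:int}
D(s,s')=\int_0^1Q_{\theta^t}(\delta\theta)\,dt,\qquad Q_\theta(x)=\sum_ix_i^2\cot\theta_i .
\end{equation}
One cotangent may be negative, but $Q_\theta$ is positive on the plane $\sum x_i=0$. Write $\theta=(\alpha,\beta,\gamma)\in\Sigma$, $x=(-y-z,y,z)$, $p=\cot\beta$, $q=\cot\gamma$. Then $p+q=\frac{\sin(\beta+\gamma)}{\sin\beta\sin\gamma}>0$ and $\cot\alpha=-\cot(\beta+\gamma)=\frac{1-pq}{p+q}$, so
\[
(p+q)Q_\theta(x)=(1-pq)(y+z)^2+(p+q)(py^2+qz^2)=(y+z)^2+p^2y^2-2pq\,yz+q^2z^2 .
\]
That is,
\begin{equation}\label{eq:Q}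
Q_\theta(x)=\mu\,(\rho^2+\sigma^2),\qquad \rho=y\cot\beta-z\cot\gamma,\quad\sigma=y+z,\quad\mu=\frac{\sin\beta\sin\gamma}{\sin(\beta+\gamma)}>0 .
\end{equation}
If $\rho=\sigma=0$, then $z=-y$ and $(p+q)y=0$, so $x=0$. Thus $Q_\theta$ is positive definite on $\{\sum x_i=0\}$ for each $\theta\in\Sigma$.

To pass to weak triangles we perturb: if $s$ is a weak triangle and $\epsilon>0$, then $s+\epsilon(1,1,1)$ is strict, and its side ratios satisfy $\frac{s_a+\epsilon}{s_b+\epsilon}\le\max(1,s_a/s_b)$, so the largest ratio does not increase.

\begin{lemma}\label{lem:D}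
For all weak triangles $D(s,s')\ge0$. If $D(s,s')=0$, then $s'$ is proportional to $s$, or $s$ and $s'$ are degenerate at the same vertex.
\end{lemma}

\begin{proof}
Let $s^n=s+\frac1n(1,1,1)$ and $s'^n=s'+\frac1n(1,1,1)$. By \eqref{eq:int} and \eqref{eq:Q}, $D(s,s')=\lim D(s^n,s'^n)\ge0$. Suppose that neither alternative holds. Then $\theta\ne\theta'$, because equal angles in $\Sigma$ force proportional sides, and equal angles $\pi,0,0$ mean degeneracy at the same vertex.

If one of the triangles is strict, then $\theta^t\in\Sigma$ for $0<t<1$. The integrands in \eqref{eq:int} for $(s^n,s'^n)$ are nonnegative and converge for each such $t$ to $Q_{\theta^t}(\delta\theta)>0$. Fatou's lemma gives $D(s,s')\ge\int_0^1Q_{\theta^t}(\delta\theta)\,dt>0$. If $s$ is degenerate at $i$ and $s'$ at $j\ne i$, then $\delta\theta_i=-\pi$, $\delta\theta_j=\pi$, $\delta\theta_k=0$, and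
\[
D=\pi\Big(\log\frac{s_i}{s_j}+\log\frac{s_j'}{s_i'}\Big)>0,
\]
since $s_i$ and $s_j'$ are the strictly longest sides.
\end{proof}

The second alternative occurs: for $s=(2,1,1)$ and $s'=(3,1,2)$ the angles agree, so $D=0$, while $s'_a/s_a$ takes the values $\frac32,1,2$. By continuity, strict perturbations of this pair have $D\to0$ while the oscillation of $w$ tends to $\log2$. Hence no inequality $|w_b-w_c|^2\le CD$ holds, even for strict triangles with bounded side ratios. This is the failure of ingredient (iii).

\subsection{What small energy controls}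
One relation survives in the example: the quantity
\[
\tau_i(s)=\frac{s_j+s_k}{s_i}
\]
equals $1$ for both triangles. The next lemma says that $D^{1/2}$ controls all of $w$ near a strict triangle, and still controls the change of $\tau_i$ near a triangle degenerate at $i$. It is stated for sequences, as it will be used.

\begin{lemma}\label{lem:small}
Let $s^n,s'^n$ be weak triangles with all side ratios at most $\Gamma$. Suppose that $s^n\to s\in\mathbb R_{>0}^3$, that $M_n>0$ is bounded, and that $D(s^n,s'^n)=o(M_n^2)$.
\begin{enumerate}
\item[(a)] If $s$ is strict, then $w_b^n-w_c^n=o(M_n)$ for all vertices $b,c$.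
\item[(b)] If $s$ is degenerate at $i$, then $\log\tau_i(s'^n)-\log\tau_i(s^n)=o(M_n)$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Reductions.} Hypotheses and conclusions are unchanged when $s'^n$ is rescaled, so let one fixed side of $s'^n$ equal $1$. For each $n$, continuity provides $\epsilon_n\in(0,1/n)$ such that adding $\epsilon_n(1,1,1)$ to both $s^n$ and $s'^n$ changes $D$ by at most $M_n^2/n$ and changes each of $w_b^n$, $\log\tau_i(s^n)$, $\log\tau_i(s'^n)$ by at most $M_n/n$. So we may assume that all triangles $s^n,s'^n$ are strict, with ratios at most $\Gamma$. It is enough to show that every subsequence has a further subsequence along which the claim holds; by the ratio bound we may then assume $s'^n\to s'\in\mathbb R^3_{>0}$. Since $M_n$ is bounded, $D(s,s')=\lim D(s^n,s'^n)=0$.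

(a) By Lemma~\ref{lem:D}, $s'$ is proportional to $s$, so $\theta^n$ and $\theta'^n$ converge to the same point of $\Sigma$. For large $n$ the segments from $\theta^n$ to $\theta'^n$ lie in a compact convex neighborhood of this point in $\Sigma$. There $Q_\theta(x)\ge c|x|^2$ for $\sum x_i=0$, and each $\log\sin\theta_a$ is Lipschitz. By the sine law, $w_c^n-w_b^n$ is the change of $\log\sin\theta_b-\log\sin\theta_c$ from $\theta^n$ to $\theta'^n$. So $|w_b^n-w_c^n|^2\le C|\delta\theta^n|^2\le(C/c)\,D(s^n,s'^n)=o(M_n^2)$ by \eqref{eq:int}.

(b) Under either alternative of Lemma~\ref{lem:D}, $s'$ is degenerate at $i$. We estimate the derivative of $\log\tau_i$ along the segment $\theta^t$ from $\theta^n$ to $\theta'^n$. Let $\beta,\gamma$ be the angles of $\theta^t$ at $j,k$ and $\varepsilon=\beta+\gamma$. Since $\varepsilon$ is affine in $t$ and tends to $0$ at both endpoints, it tends to $0$ uniformly in $t$; take $n$ so large that $\varepsilon\le\pi/2$ throughout, so that $x/2\le\sin x\le x$ for $x=\beta,\gamma,\varepsilon$.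

\emph{Bounds on $\mu$.} At both endpoints $\sin\beta/\sin\gamma$ is a side ratio, so $\beta\le2\sin\beta\le2\Gamma\sin\gamma\le2\Gamma\gamma$ and, by symmetry, $\gamma\le2\Gamma\beta$. These inequalities are linear, so they hold along the segment, and $\beta,\gamma\ge\varepsilon/(2\Gamma+1)$. With $c=\frac14(2\Gamma+1)^{-2}$ we get $\mu\ge\frac{\beta\gamma}{4\varepsilon}\ge c\,\varepsilon$. Also $\sin\varepsilon\ge\sin\beta$ gives $\mu\le\sin\gamma\le1$.

\emph{The derivative.} By the sine law and the sum-to-product formulas,
\[
\tau_i=\frac{\sin\beta+\sin\gamma}{\sin(\beta+\gamma)}=\frac{\cos\frac{\beta-\gamma}2}{\cos\frac{\beta+\gamma}2},\qquad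
\frac d{dt}\log\tau_i=-\tfrac12\tan\tfrac{\beta-\gamma}2\,(y-z)+\tfrac12\tan\tfrac\varepsilon2\,(y+z),
\]
where $y=\delta\theta_j^n$ and $z=\delta\theta_k^n$. In the notation of \eqref{eq:Q}, $\rho+\sigma\cot\gamma=y/\mu$ and $\sigma\cot\beta-\rho=z/\mu$, so
\[
y-z=2\mu\rho+\mu(\cot\gamma-\cot\beta)\,\sigma=2\mu\rho+\frac{\sin(\beta-\gamma)}{\sin(\beta+\gamma)}\,\sigma .
\]
Since $|\beta-\gamma|\le\varepsilon\le\pi/2$, this gives $|y-z|\le2\mu|\rho|+|\sigma|$ and $|\frac d{dt}\log\tau_i|\le\tan\frac\varepsilon2\,(\mu|\rho|+|\sigma|)$. Using $\tan\frac\varepsilon2\le\varepsilon$ and $\mu^2\le1$,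
\[
\Big|\frac d{dt}\log\tau_i\Big|^2\le2\varepsilon^2(\rho^2+\sigma^2)=\frac{2\varepsilon^2}\mu\,Q_{\theta^t}(\delta\theta^n)\le\frac{2\varepsilon}c\,Q_{\theta^t}(\delta\theta^n)\le Q_{\theta^t}(\delta\theta^n)
\]
for large $n$. Integrating in $t$ and applying Cauchy--Schwarz and \eqref{eq:int}, we obtain $|\log\tau_i(s'^n)-\log\tau_i(s^n)|\le D(s^n,s'^n)^{1/2}=o(M_n)$.
\end{proof}

\section{The local estimate}\label{sec:local}

Let $u,u'$ be weakly flat, $w=u'-u$, $r'=e^{-u'}$. In each face $s_i'/s_i=r_i'/r_i=e^{-w_i}$, in agreement with Section~\ref{sec:tri}. For a face $T$ put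
\[
D_T=D(s^T,s'^T)=-\sum_{i\in T}\delta\theta_i^T\,w_i\ge0,\qquad G_T=\max_{i,j\in T}|w_i-w_j| .
\]
The ring lemma for $u$ and $u'$ gives $G_T\le2\log H$. Subtracting from $w$ its value at one vertex of $T$ leaves $D_T$ unchanged and leaves two terms, each at most $\pi G_T$. So
\begin{equation}\label{eq:crude}
D_T\le2\pi G_T\le4\pi\log H .
\end{equation}
We need a bound in the opposite direction. A single face cannot give it, but a single face does not know that it is part of a flat triangulation.

\subsection{The case of zero energy}\label{sec:zero}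
The mechanism is visible when $\ell\equiv1$ and $D_T=0$ for every face. We show by hand that $w$ is then constant.

Put $P_i=(r_i,r_i')\in\mathbb R_{>0}^2$, $q_i=r_ir_i'$, and $\Delta_{bc}=|\det(P_b,P_c)|$ for an edge $bc$. From $r_b'=r_be^{-w_b}$ and the identity
\begin{equation}\label{eq:sinh}
|e^{-x}-e^{-y}|=2e^{-(x+y)/2}\sinh\tfrac{|x-y|}2
\end{equation}
we get $\Delta_{bc}=2\sqrt{q_bq_c}\,\sinh\frac{|w_b-w_c|}2\le H\sqrt{q_bq_c}$. Suppose that $w$ is not constant. Then $\Delta_{bc}=\Delta>0$ for some edge. In a face containing this edge $s'$ is not proportional to $s$, so by Lemma~\ref{lem:D} both triangles are degenerate at the same vertex $i$, that is, $P_i=P_j+P_k$. Then $\det(P_i,P_j)=\det(P_k,P_j)$ and $\det(P_i,P_k)=\det(P_j,P_k)$, so all three edges carry the value $\Delta$. The argument repeats in the adjacent faces: \emph{degeneracy propagates}, and every edge carries $\Delta$. Now all angles of $u$ are $0$ or $\pi$, and at each vertex $i$ they sum to $2\pi$, so $P_i=P_j+P_k$ in some face at $i$. By Cauchy--Schwarz, $q_i=(r_j+r_k)(r_j'+r_k')\ge(\sqrt{q_j}+\sqrt{q_k})^2$, so $i$ has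 a neighbor with $q\le q_i/4$. Following such neighbors we find edges with $q_bq_c\to0$, which contradicts $0<\Delta\le H\sqrt{q_bq_c}$.

On a finite piece of the triangulation this argument gives no contradiction. It gives instead that the oscillation of $w$, which is of order $\Delta/\sqrt{q_bq_c}$, grows exponentially along the descending path. So the oscillation at the center is either controlled by the energy or exponentially small compared with the oscillation further out. This is the shape of Proposition~\ref{prop:local}.

\subsection{The estimate}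
Two faces are adjacent if they share an edge; this defines the dual graph on $F$. Let $\mathcal B_R(T)$ be the set of faces at dual distance at most $R$ from $T$. A dual geodesic from $T$ to a face of $\mathcal B_R(T)$ stays in $\mathcal B_R(T)$. Translations and $z\mapsto-z$ preserve $\mathcal T$ and act transitively on $F$, so $N_R=|\mathcal B_R(T)|$ does not depend on $T$. Centroids of adjacent faces are at distance $1/\sqrt3$, and a face lies within $1/\sqrt3$ of its centroid. So the faces of $\mathcal B_R(T)$, each of area $\sqrt3/4$, lie in a disc of radius $R+1$, and $N_R\le\frac{4\pi}{\sqrt3}(R+1)^2\le8(R+1)^2$. Fix $\kappa$ with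
\[
x\le2\sinh(x/2)\le\kappa x\qquad\text{for }0\le x\le2\log H .
\]

\begin{proposition}\label{prop:local}
Let $d\ge1$ be an integer, $R=3d$ and $\eta_d=2\kappa^2L^2H^2\lambda^{4d-2}$. There is a constant $C_R\ge0$, depending only on $R$ and $\ell$, such that for all weakly flat $u,u'$ and every face $T_0$,
\[
G_{T_0}^2\le C_R\sum_{T\in\mathcal B_R(T_0)}D_T+\eta_d\sum_{T\in\mathcal B_R(T_0)}G_T^2 .
\]
\end{proposition}

\begin{proof}
Suppose not. Then for each $n$ there are weakly flat $u^n,u'^n$ and a face $T_0$ with
\[
(G^n_{T_0})^2>n\sum_{T\in\mathcal B_R(T_0)}D^n_T+\eta_d\sum_{T\in\mathcal B_R(T_0)}(G^n_T)^2 .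
\]
After translating and passing to a subsequence, $T_0$ is one fixed face; write $\mathcal B_a=\mathcal B_a(T_0)$, and let $W$ be the set of vertices of faces of $\mathcal B_R$. Adding constants to $u^n$ and $u'^n$ changes neither $D^n_T$ nor $G^n_T$, so let $u^n=u'^n=0$ at a vertex $o$ of $T_0$. Put $M_n=\max_{\mathcal B_R}G_T^n\in(0,2\log H]$. Then
\begin{equation}\label{eq:neg}
D^n_T\le M_n^2/n\quad(T\in\mathcal B_R),\qquad G^n_{T_0}\ge\sqrt{\eta_d}\,M_n .
\end{equation}

\emph{Step 1: the limit.} Moving along a dual geodesic, at most one edge in each face, one joins $o$ to any vertex of $W$ by at most $R+1$ edges of faces of $\mathcal B_R$. Hence $|u^n|,|u'^n|\le(R+1)\log H$ and $|w^n|\le(R+1)M_n$ on $W$. It may happen that $M_n\to0$, in which case $w^n\to0$ and its limit carries no information; we therefore measure $w^n$ on the scale $M_n$. Define $h^n$ and $g^n$ on $W$ by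
\[
h^n_i=r_i'^n/r_i^n=e^{-w_i^n}=1+M_ng_i^n .
\]
Since $|e^{-x}-1|\le|x|e^{|x|}$, the $g^n$ are bounded. Along a subsequence, $r^n\to r>0$, $r'^n\to r'>0$, $g^n\to g$ on $W$, $M_n\to M\ge0$, and one fixed edge $i_0j_0$ of $T_0$ realizes $G^n_{T_0}$ for all $n$. Then $h^n\to h=1+Mg=r'/r>0$. Let $s^T=\lim s^{T,n}$, a weak triangle for each $T\in\mathcal B_R$; the words strict and degenerate refer to $s^T$ from now on.

\emph{Step 2: the limit on one face.} By \eqref{eq:neg} and the ring lemma, Lemma~\ref{lem:small} applies to each $T=ijk\in\mathcal B_R$ with $\Gamma=HL$. If $T$ is strict, then $w_b^n-w_c^n=o(M_n)$; as $w^n$ is bounded, $M_n(g_b^n-g_c^n)=e^{-w_b^n}-e^{-w_c^n}=o(M_n)$, so $g$ is constant on $T$. If $T$ is degenerate at $i$, then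
\[
\frac{\tau_i(s'^n)}{\tau_i(s^n)}=\frac{s_j^nh_j^n+s_k^nh_k^n}{h_i^n(s_j^n+s_k^n)}=1+o(M_n).
\]
The denominator is bounded, so numerator minus denominator is $o(M_n)$; this difference equals $M_n\big(s_j^ng_j^n+s_k^ng_k^n-(s_j^n+s_k^n)g_i^n\big)$. Dividing by $M_n$ and letting $n\to\infty$ gives the second of the relations $s_i=s_j+s_k$, $s_ig_i=s_jg_j+s_kg_k$. With $P_b=(r_b,r_bg_b)\in\mathbb R^2$ the two relations read
\begin{equation}\label{eq:vec}
\ell_{jk}P_i=\ell_{ik}P_j+\ell_{ij}P_k .
\end{equation}

\emph{Step 3: the invariant.} For an edge $bc$ of a face of $\mathcal B_R$ put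
\[
\Delta_{bc}=\frac{|\det(P_b,P_c)|}{\ell_{bc}}=\frac{r_br_c\,|g_b-g_c|}{\ell_{bc}} ,
\]
which depends only on the edge. Taking the determinant of \eqref{eq:vec} with $P_j$ gives $\ell_{jk}\det(P_i,P_j)=\ell_{ij}\det(P_k,P_j)$, so $\Delta_{ij}=\Delta_{jk}$; taking it with $P_k$ gives $\Delta_{ik}=\Delta_{jk}$. Thus $\Delta_{bc}$ is the same on the three edges of a degenerate face. To relate it to the oscillation of $w^n$, note that \eqref{eq:sinh} gives $M_n|g^n_b-g^n_c|=2\sqrt{h^n_bh^n_c}\sinh\frac{|w^n_b-w^n_c|}2$. Hence, with $q_b=r_br_b'=r_b^2h_b$,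
\begin{equation}\label{eq:zeta}
\zeta_{bc}:=\lim_n\frac{2\sinh(|w_b^n-w_c^n|/2)}{M_n}=\frac{|g_b-g_c|}{\sqrt{h_bh_c}}=\frac{\Delta_{bc}\,\ell_{bc}}{\sqrt{q_bq_c}} .
\end{equation}
Since $|w^n_b-w^n_c|\le M_n\le2\log H$, the choice of $\kappa$ gives $\zeta_{bc}\le\kappa$ on all these edges, and with \eqref{eq:neg} it gives $\zeta_{i_0j_0}\ge\sqrt{\eta_d}>0$.

\emph{Step 4: propagation.} Put $\Delta=\Delta_{i_0j_0}>0$. If a face of $\mathcal B_R$ has an edge with $\Delta_{bc}=\Delta$, then $g$ is not constant on it; by Step 2 it is degenerate, and by Step 3 all its edges carry $\Delta$. This applies to $T_0$ and then, by induction along dual geodesics from $T_0$, to every face. So all faces of $\mathcal B_R$ are degenerate and $\Delta_{bc}=\Delta$ on all their edges.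

\emph{Step 5: descent.} Let $i$ be a vertex whose six faces lie in $\mathcal B_R$. By continuity the limit angles at $i$ sum to $2\pi$, and each is $0$ or $\pi$; so some face $ijk$ is degenerate at $i$. Apply to \eqref{eq:vec} the linear forms $(x,y)\mapsto x$ and $(x,y)\mapsto x+My$, which send $P_b$ to $r_b$ and to $r_bh_b=r_b'$:
\[
\ell_{jk}r_i=\ell_{ik}r_j+\ell_{ij}r_k,\qquad\ell_{jk}r_i'=\ell_{ik}r_j'+\ell_{ij}r_k' .
\]
Multiplying and using Cauchy--Schwarz,
\[
\ell_{jk}\sqrt{q_i}\ge\ell_{ik}\sqrt{q_j}+\ell_{ij}\sqrt{q_k}\ge(\ell_{ik}+\ell_{ij})\min\big(\sqrt{q_j},\sqrt{q_k}\big),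
\]
so one of $j,k$ has $q\le\lambda^2q_i$. This is a genuine decrease because $\lambda<1$; here the strict triangle inequalities for $\ell$ are used.

Start at $i_0$ and construct $i_1,\dots,i_d$ with $i_{a+1}$ adjacent to $i_a$ and $q_{i_{a+1}}\le\lambda^2q_{i_a}$. The construction stays in range: two faces with a common vertex are at dual distance at most $3$, so if $i_a$ lies in a face of $\mathcal B_{3a}$ and $a\le d-1$, then its six faces lie in $\mathcal B_{3(a+1)}\subset\mathcal B_R$, and $i_{a+1}$ lies in one of them.

\emph{Step 6: contradiction.} The edge $i_{d-1}i_d$ belongs to a face of $\mathcal B_R$, and $q_{i_{d-1}}q_{i_d}\le\lambda^{4d-2}q_{i_0}^2$. The ring lemma passes to the limits $r$ and $r'$, so $q_{j_0}\ge q_{i_0}/H^2$. By \eqref{eq:zeta},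
\[
\kappa^2\ge\zeta_{i_{d-1}i_d}^2\ge\frac{\Delta^2(\min\ell)^2}{\lambda^{4d-2}q_{i_0}^2},\qquad
\eta_d\le\zeta_{i_0j_0}^2\le\frac{\Delta^2(\max\ell)^2}{q_{i_0}q_{j_0}}\le\frac{H^2\Delta^2(\max\ell)^2}{q_{i_0}^2}.
\]
Eliminating $\Delta^2/q_{i_0}^2$ gives $\eta_d\le\kappa^2L^2H^2\lambda^{4d-2}=\eta_d/2$, which is false.
\end{proof}

\section{The conjugate function}\label{sec:conj}

In the smooth case a flat metric $e^{4u}|dz|^2$ is the pullback of $|dz|^2$ under a holomorphic map $f$ with $|f'|=e^{2u}$, and the conjugate of $2u=\log|f'|$ is $\arg f'$, the angle by which $f$ rotates directions. The discrete analog is the angle by which each edge is turned when the faces are laid out in the plane one after another. It is a function on edges, and the turning angles of two edges of a face differ by the excess of the angle between them over $\pi/3$.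

\begin{lemma}\label{lem:psi}
Let $u$ be weakly flat. There is a function $\psi:E\to\mathbb R$ such that
\begin{equation}\label{eq:psi}
\psi_{ik}-\psi_{ij}=\theta_i^T-\tfrac\pi3
\end{equation}
for every face $T$ and every counterclockwise labeling $T=ijk$. Moreover $|\psi_{e+t}-\psi_e|\le2\pi$ for all $e\in E$ and $t\in\{1,\omega\}$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.1]
\foreach \x in {0,60,120,180,240,300} {
  \draw[gray] (0,0) -- (\x:1) -- ({\x+60}:1);
  \draw[thick,->,shorten >=2pt,shorten <=2pt] (\x:0.5) -- ({\x+60}:0.5);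
  \draw[thick,->,shorten >=2pt,shorten <=2pt] ({\x+60}:0.5) -- ({\x+30}:0.866);
  \draw[thick,->,shorten >=2pt,shorten <=2pt] ({\x+30}:0.866) -- (\x:0.5);
  \fill (\x:0.5) circle (0.6pt);
  \fill ({\x+30}:0.866) circle (0.6pt);
}
\node at (-0.1,-0.06) {$i$};
\node at (1.1,0) {$j$};
\node at (60:1.12) {$k$};
\end{tikzpicture}
\caption{The six faces of the triangulation at a vertex $i$ (gray) and the medial graph (black). Its vertices are the midpoints of the edges, and each arrow cuts off one corner of a face; the corner at $i$ of the counterclockwise face $ijk$ points from $ij$ to $ik$. The arrows form a directed triangle inside each face and a directed hexagon around each vertex.}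
\label{fig:medial}
\end{figure}

\begin{proof}
Consider the medial graph (Figure~\ref{fig:medial}): its vertices are the midpoints of the edges of $\mathcal T$, and for each corner $(T,i)$, with $T=ijk$ counterclockwise, an arrow runs from $ij$ to $ik$. Equation \eqref{eq:psi} prescribes the increment of $\psi$ along each arrow. The medial graph is connected and cuts the plane into triangles, one in each face $T$, and hexagons, one around each vertex $i$. In $T=ijk$ the corners at $i,k,j$ give the directed cycle $ij\to ik\to jk\to ij$, and the increments sum to $\pi-3\cdot\frac\pi3=0$. Around $i$ the six arrows form a directed cycle, and the increments sum to $2\pi-6\cdot\frac\pi3=0$ by flatness. Because the plane is simply connected, every simple closed path in the graph encloses finitely many of these cells, and the sum of increments along it is, up to sign, the sum over the boundaries of the enclosed cells, each taken counterclockwise, hence zero. So summing increments along paths from a base edge defines $\psi$.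

Each increment lies in $[-\frac\pi3,\frac{2\pi}3]$, so it suffices to join $e$ to $e+t$ through at most three corners. If $e$ is parallel to $t$, then $e$ and $e+t$ are opposite edges at a common vertex and three corners at that vertex join them. Otherwise $e$ and $e+t$ are opposite sides of a unit rhombus with angles $\pi/3$ and $2\pi/3$. Its short diagonal is an edge of $\mathcal T$ that lies in one face with $e$ and in one face with $e+t$, so two corners suffice.
\end{proof}

Fix a weakly flat $u$ and $t\in\{1,\omega\}$, and put
\[
u'(z)=u(z+t),\qquad w=u'-u,\qquad v_e=\psi_{e+t}-\psi_e .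
\]
Then $u'$ is weakly flat and $|v_e|\le2\pi$. The angle of $u'$ in $T$ at $i$ is the angle of $u$ in $T+t$ at $i+t$, so subtracting \eqref{eq:psi} for $T$ from \eqref{eq:psi} for $T+t$ gives $v_{ik}-v_{ij}=\delta\theta_i^T$. For $T=ijk$ counterclockwise,
\begin{align*}
D_T&=-(v_{ik}-v_{ij})w_i-(v_{ij}-v_{jk})w_j-(v_{jk}-v_{ik})w_k\\
&=v_{ij}(w_i-w_j)+v_{jk}(w_j-w_k)+v_{ki}(w_k-w_i).
\end{align*}
This is the discrete form of $-\oint_{\partial T}v\,dw=\int_Tdw\wedge dv$. Each edge is traversed in opposite directions by the counterclockwise boundaries of its two faces. Hence for finitely supported $\varphi:F\to[0,1]$,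
\begin{equation}\label{eq:sbp}
\sum_{T\in F}\varphi_T^2D_T=\sum_{e=ij\in E}v_e\,(w_i-w_j)\,(\varphi_T^2-\varphi_{T'}^2),
\end{equation}
where on the right $T$ and $T'$ are the faces to the left and to the right of $i\to j$.

\section{The Caccioppoli inequality and the proof of Theorem~\ref{thm:main}}\label{sec:cacc}

Keep $u,u',w,v$ as above. For finitely supported $\varphi:F\to[0,1]$ and an edge $e$ with faces $T,T'$ write $\partial_e\varphi=|\varphi_T-\varphi_{T'}|$, and put
\[
X=\sum_T\varphi_T^2G_T^2,\qquad Y=\sum_T\varphi_T^2D_T,\qquad\mathcal E=\sum_e(\partial_e\varphi)^2 .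
\]

\begin{proposition}\label{prop:cacc}
There is a constant $C$, depending only on $\ell$, such that $X\le C\,\mathcal E$ for all such $\varphi$.
\end{proposition}

\begin{proof}
\emph{Upper bound for the energy.} In \eqref{eq:sbp} use $|v_e|\le2\pi$, $|\varphi_T^2-\varphi_{T'}^2|=\partial_e\varphi\,(\varphi_T+\varphi_{T'})$ and $|w_i-w_j|\le\min(G_T,G_{T'})$. Each face has three edges, so $\sum_e(G_T\varphi_T+G_{T'}\varphi_{T'})^2\le2\cdot3X$, and by Cauchy--Schwarz
\begin{equation}\label{eq:Y}
Y\le2\pi\sum_e\partial_e\varphi\,(G_T\varphi_T+G_{T'}\varphi_{T'})\le2\pi\sqrt6\,\mathcal E^{1/2}X^{1/2}.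
\end{equation}

\emph{Lower bound for the energy.} The error term in Proposition~\ref{prop:local} must be absorbed into $X$, and each face occurs in $N_R$ balls. Since $N_{3d}\le8(3d+1)^2$ grows quadratically while $\eta_d$ decays exponentially, we can fix $d$ and $R=3d$ with $2N_R\eta_d\le\frac12$. Multiply the estimate of Proposition~\ref{prop:local} by $\varphi_{T_0}^2$, sum over $T_0$ and exchange the order of summation:
\[
X\le\sum_T\big(C_RD_T+\eta_dG_T^2\big)S_T,\qquad S_T=\sum_{T_0\in\mathcal B_R(T)}\varphi_{T_0}^2 .
\]
We compare $S_T$ with $\varphi_T^2$. Let $\mathcal E_T$ be the sum of $(\partial_e\varphi)^2$ over the edges $e$ with both faces in $\mathcal B_R(T)$. A dual geodesic from $T$ to $T_0\in\mathcal B_R(T)$ crosses at most $R$ distinct such edges, so $(\varphi_{T_0}-\varphi_T)^2\le R\,\mathcal E_T$ by Cauchy--Schwarz. From $\varphi_{T_0}^2\le2\varphi_T^2+2(\varphi_{T_0}-\varphi_T)^2$ we get $S_T\le2N_R\varphi_T^2+2RN_R\mathcal E_T$. An edge $e$ contributes to $\mathcal E_T$ only if $T$ is within dual distance $R$ of a fixed face at $e$, which holds for $N_R$ faces $T$; so $\sum_T\mathcal E_T\le N_R\mathcal E$.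 Bounding $D_T$ and $G_T$ by \eqref{eq:crude} in the terms with $\mathcal E_T$,
\[
X\le2N_RC_RY+2N_R\eta_dX+C_1\mathcal E\le2N_RC_RY+\tfrac12X+C_1\mathcal E,
\]
where $C_1=2RN_R^2\big(4\pi C_R\log H+4\eta_d\log^2H\big)$.

\emph{Conclusion.} The sum $X$ is finite, so $X\le4N_RC_RY+2C_1\mathcal E$, and \eqref{eq:Y} gives $X\le C_2\mathcal E^{1/2}X^{1/2}+2C_1\mathcal E$ with $C_2=8\pi\sqrt6\,N_RC_R$. Since $C_2\mathcal E^{1/2}X^{1/2}\le\frac12X+\frac12C_2^2\mathcal E$, we obtain $X\le(C_2^2+4C_1)\mathcal E$.
\end{proof}

\begin{lemma}\label{lem:cutoff}
Let $c_T$ be the centroid of $T$, let $n\ge3$ be an integer, and let $\varphi_T=\chi_n(|c_T|)$ with $\chi_n$ as in \eqref{eq:chi}. Then $\mathcal E\le594/\log n$.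
\end{lemma}

\begin{proof}
Let $e$ have faces $T,T'$ with $x=|c_T|\le|c_{T'}|$; then $|c_{T'}|-x\le1/\sqrt3<1$. The function $\chi_n$ is continuous, piecewise smooth, and $|\chi_n'(y)|\le\frac1{y\log n}$, so $\partial_e\varphi\le\frac1{x\log n}$ if $x>0$. Also $\partial_e\varphi=0$ unless $|c_{T'}|>n$ and $x<n^2$, hence unless $n-1<x<n^2$. For an integer $\nu\ge1$, the faces with $\nu\le|c_T|<\nu+1$ lie in the annulus $\nu-1\le|z|\le\nu+2$ of area $\pi(6\nu+3)\le9\pi\nu$, so there are at most $36\pi\nu/\sqrt3\le66\nu$ of them. Assign each edge to the face $T$ above; a face receives at most three edges. Therefore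
\[
\mathcal E\le\sum_{\nu=n-1}^{n^2}\frac{3\cdot66\,\nu}{\nu^2\log^2n}\le\frac{198\,(1+2\log n)}{\log^2n}\le\frac{594}{\log n}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $u$ be weakly flat and $t\in\{1,\omega\}$. Fix a face $T$. For large $n$ the cutoff of Lemma~\ref{lem:cutoff} has $\varphi_T=1$, so Proposition~\ref{prop:cacc} gives $G_T^2\le X\le594\,C/\log n$. Hence $G_T=0$ for every face, and $w$ is constant on $V$. Thus $c_1=u(z+1)-u(z)$ and $c_2=u(z+\omega)-u(z)$ do not depend on $z$, and $u(m+n\omega)=u(0)+mc_1+nc_2$ for all integers $m,n$. Since $1,\omega$ is a basis of $\mathbb C$ over $\mathbb R$, this is the restriction of a real affine function.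
\end{proof}

\section{Completeness, and the role of the triangle inequalities}\label{sec:compl}

A PL metric $l$ makes $\mathbb C$ a metric space: give each standard face the Euclidean metric pulled back by the affine map onto the triangle with sides $l$, and let the distance of two points be the infimum of the lengths of polygonal paths joining them. The metric $l$ is \emph{complete} if this space is.

\begin{proposition}\label{prop:complete}
A flat PL metric $u*\ell$ is complete if and only if $u$ is constant.
\end{proposition}

\begin{proof}
If $u$ is constant, choose a real affine map of $\mathbb C$ that takes the face $(0,1,\omega)$ onto a triangle with the side lengths prescribed by $u*\ell$. It takes every edge parallel to $1$, $\omega$, $\omega-1$ to a segment of the prescribed length, so it is an isometry on each face and hence an isometry onto the Euclidean plane, which is complete.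

Let $u$ be nonconstant. By Theorem~\ref{thm:main} it is affine, so $c=u(t)-u(0)<0$ for some $t\in\{\pm1,\pm\omega\}$. The edge from $\nu t$ to $(\nu+1)t$ has length at most $(\max\ell)\,e^{2u(0)+(2\nu+1)c}$. These lengths are summable, so $(\nu t)_{\nu\ge0}$ is a Cauchy sequence of distinct vertices. It has no limit. Indeed, let $p\in\mathbb C$ and let $U$ be the union of the faces that meet a face containing $p$. Then $p$ is an interior point of $U$, and since $U$ consists of finitely many faces, lengths in $U$ are at least $c_U>0$ times the standard Euclidean lengths. A path from $p$ to a point outside the interior of $U$ has an initial part in $U$ that reaches $\partial U$, so its length is at least $c_U$ times the Euclidean distance from $p$ to $\partial U$. All but finitely many $\nu t$ lie outside $U$, so they do not converge to $p$.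
\end{proof}

One can try to weaken the hypothesis of Theorem~\ref{thm:main} further by allowing arbitrary positive triples and assigning the \emph{extended angles} $\pi,0,0$ at $i,j,k$ whenever $s_i\ge s_j+s_k$. The theorem then fails.

\begin{example}\label{ex:extended}
Let $\ell\equiv1$ and let $u^0$ be affine with $A=0.1$ and $B=0.5$. By the computation in Lemma~\ref{lem:affine}, up faces have $s$ proportional to $(1,A,B)$ at the vertices $0,1,\omega$, and $1>A+B$; so the extended angle is $\pi$ at the vertex in position $0$. Down faces have $s$ proportional to $(A,B,AB)$ at $1,\omega,1+\omega$, and $B>A+AB$; so the extended angle is $\pi$ at the vertex in position $\omega$. Each vertex is in position $0$ in exactly one up face and in position $\omega$ in exactly one down face, so all extended angle sums equal $2\pi$. The two inequalities are strict and invariant under scaling, so there is $\epsilon>0$ such that they persist in every face for $u^0+f$ with any $f:V\to[-\epsilon,\epsilon]$. All extended angle sums of $u^0+f$ equal $2\pi$, and $u^0+f$ is affine only if $f$ is constant.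
\end{example}

In this example the differences $|u_i-u_j|$ are bounded, and $D_T=0$ for every face and every pair of such functions. What is lost is the equality $s_i=s_j+s_k$ in a face with angle $\pi$ at $i$, and with it the relation \eqref{eq:vec} on which the local estimate rests.

\begin{thebibliography}{1}

\bibitem{DGM}
Song Dai, Huabin Ge, Shiguang Ma,
\emph{Rigidity of the hexagonal Delaunay triangulated plane},
arXiv:1809.05882 (2018).

\end{thebibliography}
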